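# Indestructible Blaschke products that are not maximal

## Two theorems on indestructible products with prescribed critical points

Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$ and let $\mathrm{Aut}(\mathbb D)$ be its group of conformal automorphisms. Let $\mathcal L$ be the set of holomorphic $f:\mathbb D\to\mathbb D$ with $f'(z)\neq 0$ for all $z\in\mathbb D$, and let
$$X=\mathcal L\setminus \mathrm{Aut}(\mathbb D),$$
with the topology of locally uniform convergence.

**Theorem 1.** $X$ is a nonempty Baire space, and the indestructible Blaschke products in $X$ form a dense $G_\delta$ subset of $X$. None of them is a maximal Blaschke product. So not every indestructible Blaschke product is maximal.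

**Theorem 2.** Let $\mathcal C$ be any $H^\infty$ critical set, $z_0\in\mathbb D\setminus\mathcal C$ and $t\in(0,1]$. There is an indestructible Blaschke product $g$ with critical set exactly $\mathcal C$ and
$$\frac{|g'(z_0)|}{1-|g(z_0)|^2}=t\,\frac{|B_{\mathcal C}'(z_0)|}{1-|B_{\mathcal C}(z_0)|^2}.$$
For $t<1$, $g$ is not maximal. Hence for every $\mathcal C$ (finite ones and $\emptyset$ included) there is a continuum of indestructible Blaschke products with critical set $\mathcal C$, pairwise inequivalent under post-composition with automorphisms, and exactly one equivalence class consists of maximal ones.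

The question behind both statements comes from Daniela Kraus, Oliver Roth, "Maximal Blaschke Products", arXiv:1303.6769 (2013). Among all bounded analytic functions with given critical points, one singles out an extremal one, the function $B_{\mathcal C}$. It is always a Blaschke product, and it stays a Blaschke product after post-composition with any automorphism. Does this stability characterize the extremal functions? Theorem 1 says no, already when there are no critical points at all. Theorem 2 says no for every critical set. We now go through the terms one by one.

## Blaschke products, critical sets and the extremal function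

For $a\in\mathbb D$ put $T_a(w)=\dfrac{w-a}{1-\bar a w}$. The automorphisms of $\mathbb D$ are the maps $\kappa T_a$ with $|\kappa|=1$. We shall often use the identity
$$1-|T_a(w)|^2=\frac{(1-|a|^2)(1-|w|^2)}{|1-\bar aw|^2}. \tag{1}$$

**Definition (Blaschke product).** A nonconstant holomorphic $B:\mathbb D\to\mathbb D$ is a Blaschke product if $|B|=\prod_k|T_{p_k}|$, where $(p_k)$ are the zeros of $B$, listed with multiplicity.

This is the usual notion: the classical product $\kappa z^m\prod\frac{|p_k|}{p_k}\frac{p_k-z}{1-\bar p_kz}$ with $\sum(1-|p_k|)<\infty$ has this modulus. Conversely, the zeros of a bounded analytic function satisfy the Blaschke condition, and if $|B|=\prod_k|T_{p_k}|$, then $B$ divided by the classical product has modulus $1$ and is constant. Unimodular constants do not count as Blaschke products, except where we say "possibly constant". Since $|T_p\circ\sigma|=|T_{\sigma^{-1}(p)}|$ for $\sigma\in\mathrm{Aut}(\mathbb D)$, the function $B\circ\sigma$ is a Blaschke product whenever $B$ is. Finally, recall the Riesz factorization: every holomorphic $F:\mathbb D\to\mathbb D$, $F\not\equiv0$, is $F=Bg$, where $B$ is the Blaschke product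 of the zeros of $F$ ($B=1$ if there are none), $g$ is zero-free, and $|g|\le 1$.

**Definition (indestructible).** A Blaschke product $B$ is indestructible if $T\circ B$ is a Blaschke product for every $T\in\mathrm{Aut}(\mathbb D)$.

*Examples.* Every finite Blaschke product $b$ is indestructible. Indeed, $T\circ b$ is holomorphic near $\overline{\mathbb D}$ and has modulus $1$ on $\partial\mathbb D$. Dividing it by the finite Blaschke product of its zeros gives a zero-free function with modulus $1$ on $\partial\mathbb D$, which is constant by the maximum principle applied to it and to its reciprocal. So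
$$T_a\circ b=\kappa\prod_{p\in b^{-1}(a)}T_p^{m_p},\qquad |\kappa|=1, \tag{2}$$
where $m_p$ is the local degree of $b$ at $p$. By Rouché's theorem ($|a|<1=|b|$ on $\partial\mathbb D$) the degree is unchanged. A Blaschke product that is *not* indestructible will appear below.

**Definition (critical set).** A sequence $\mathcal C=(z_j)$ in $\mathbb D$ (possibly finite or empty) is an $H^\infty$ critical set if there is a nonconstant bounded analytic $f$ on $\mathbb D$ whose critical points are precisely the points of $\mathcal C$, counting multiplicities: if $z_j$ occurs $m$ times, then $f'$ has a zero of order exactly $m$ at $z_j$, and $f'\neq0$ off $\mathcal C$. For such $\mathcal C$ let $\mathcal F_{\mathcal C}$ be the set of $f\in H^\infty$ with $f'=0$ on $\mathcal C$ with at least the prescribed multiplicity.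

*Examples.* The empty sequence is an $H^\infty$ critical set (take $f(z)=z$), and so is $(c)$ for $c\in\mathbb D$: take $f=T_c^2$, since $f'=2T_cT_c'$ and $T_c'$ is zero-free.

**Theorem (Kraus–Roth, quoted).** Let $\mathcal C$ be an $H^\infty$ critical set and let $N$ be the number of times $0$ appears in $\mathcal C$. The extremal problem
$$\max\{\operatorname{Re} f^{(N+1)}(0): f\in\mathcal F_{\mathcal C},\ \|f\|_\infty\le1\}$$
has a unique solution $B_{\mathcal C}$. It is an indestructible Blaschke product with critical set exactly $\mathcal C$, and $B_{\mathcal C}(0)=0$, $B_{\mathcal C}^{(N+1)}(0)>0$. If $\mathcal C$ consists of $m$ points, $B_{\mathcal C}$ is a finite Blaschke product of degree $m+1$; otherwise it is an infinite Blaschke product.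

**Definition (maximal).** A Blaschke product is maximal (with critical set $\mathcal C$) if it has the form $T\circ B_{\mathcal C}$ with $\mathcal C$ an $H^\infty$ critical set and $T\in\mathrm{Aut}(\mathbb D)$.

Since $(T\circ B_{\mathcal C})'=(T'\circ B_{\mathcal C})B_{\mathcal C}'$ and $T'$ is zero-free, the critical set of $T\circ B_{\mathcal C}$ is $\mathcal C$. So a Blaschke product with critical set $\mathcal C$ can only be maximal through *its own* $B_{\mathcal C}$. In particular every maximal product is indestructible, and the question is whether the converse holds.

Two topological words in Theorem 1: a *Baire space* is a space in which every countable intersection of dense open sets is dense, and a $G_\delta$ is a countable intersection of open sets.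

## Zero or one critical point

We shall need the following standard count. *A finite Blaschke product $b=\kappa\prod_{k=1}^dT_{z_k}$ has exactly $d-1$ critical points in $\mathbb D$, with multiplicity, and none on $\partial\mathbb D$.* On $|\zeta|=1$ we have $1-\bar p\zeta=\zeta(\bar\zeta-\bar p)$, so
$$\zeta\,\frac{T_p'(\zeta)}{T_p(\zeta)}=\frac{\zeta(1-|p|^2)}{(\zeta-p)(1-\bar p\zeta)}=\frac{1-|p|^2}{|\zeta-p|^2},$$
and $\zeta b'(\zeta)/b(\zeta)$ is a sum of positive terms. Hence there is no critical point on the circle. As a rational map of degree $d$, $b$ has $2d-2$ critical points on the sphere by Riemann–Hurwitz, and the symmetry $b(1/\bar z)=1/\overline{b(z)}$ puts half of them in $\mathbb D$.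

*No critical points.* For $\mathcal C=\emptyset$ we have $N=0$, and the extremal problem asks for the largest $\operatorname{Re}f'(0)$ with $\|f\|_\infty\le1$. By the Schwarz–Pick lemma, $B_\emptyset(z)=z$. So the maximal products without critical points are exactly the automorphisms.

*Degree two.* Let $b$ be a Blaschke product of degree $2$, with critical point $c$ and $w=b(c)$. Then $T_w\circ b$ has degree $2$ and at least a double zero at $c$, so it equals $\kappa T_c^2$. Thus $b$ is an automorphism composed with $T_c^2$. The same applies to $B_{(c)}$, which has degree $2$ and critical point $c$. So $b=T\circ B_{(c)}$, and every product of degree $2$ is maximal.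

The case $\mathcal C=\emptyset$ already puts the question in a sharp form: *is there an indestructible Blaschke product without critical points that is not an automorphism?* These are the indestructible Blaschke products in $X$. By the count above, such a function has to be an infinite product.

## A defect that detects destructibility

To attack this, we measure how far $T_a\circ f$ is from being a Blaschke product. Let $\mathcal B$ be the set of nonconstant holomorphic $f:\mathbb D\to\mathbb D$ with the (metrizable) topology of locally uniform convergence. For $f\in\mathcal B$, $a\in\mathbb D$, $0<r<1$ put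
$$h_r(f,a)=\frac1{2\pi}\int_0^{2\pi}\log\frac1{|T_a(f(re^{i\theta}))|}\,d\theta\in[0,\infty).$$
The function $-\log|T_a\circ f|\ge0$ is superharmonic and not identically $\infty$. Hence $h_r(f,a)$ is finite, it is nonincreasing in $r$, and $h_r(f,a)\le\log\frac1{|T_a(f(0))|}\le\infty$. Define the *defect*
$$N(f,a)=\lim_{r\to1}h_r(f,a)=\inf_{0<r<1}h_r(f,a)\ \ge 0,\qquad N(f,a)\le\log\frac1{|T_a(f(0))|}. \tag{3}$$

**Lemma 1.** Let $T_a\circ f=Bg$ be the Riesz factorization. Then $N(f,a)=\log\frac1{|g(0)|}$. Hence $T_a\circ f$ is a Blaschke product if and only if $N(f,a)=0$, and $f\in\mathcal B$ is an indestructible Blaschke product if and only if $N(f,a)=0$ for all $a\in\mathbb D$.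

*Proof.* Since $g$ is zero-free, $\log\frac1{|g|}$ is harmonic, so
$$h_r(f,a)=\frac1{2\pi}\int_0^{2\pi}\log\frac1{|B(re^{i\theta})|}\,d\theta+\log\frac1{|g(0)|}.$$
The integral tends to $0$ as $r\to1$ (Garnett, *Bounded Analytic Functions*, Thm. II.2.4). Here is the reason. Write $B=B_nR_n$, where $B_n$ collects the first $n$ zeros, with $n$ so large that $B_n$ contains all zeros at the origin. The finite product $B_n$ is continuous on $\overline{\mathbb D}$ with modulus $1$ on $\partial\mathbb D$, so its contribution tends to $0$. By superharmonicity the contribution of $R_n$ is at most $\log\frac1{|R_n(0)|}=\sum_{k>n}\log\frac1{|p_k|}$, a tail of a convergent series. Let $r\to1$ and then $n\to\infty$.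

Thus $N(f,a)=\log\frac1{|g(0)|}$. It vanishes iff $|g(0)|=1$, that is, iff $g$ is a unimodular constant, that is, iff $|T_a\circ f|=|B|$. As $T_a\circ f$ is nonconstant, this says that it is a Blaschke product. The last statement follows because automorphisms are the maps $\kappa T_a$. $\square$

*Example.* Let $f(z)=z/2$, a member of $X$. For $a\ne0$ we have $|T_a(f(0))|=|a|$. If $|a|\ge\frac12$, then $T_a\circ f$ has no zero in $\mathbb D$, so $B=1$ and $N(f,a)=\log\frac1{|a|}$. If $0<|a|<\frac12$, the only zero is $2a$, so $N(f,a)=\log\frac1{|a|}-\log\frac1{2|a|}=\log2$. For $a=0$, $f=z\cdot\frac12$ gives $N(f,0)=\log2$.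

## Universal coverings of a punctured disc, and where explicit constructions stop

The most natural functions without critical points are covering maps. Their defects can be computed exactly.

**Lemma 2.** Let $C\subset\mathbb D$ be finite and nonempty, and let $\pi:\mathbb D\to\mathbb D\setminus C$ be a universal covering. Then
$$N(\pi,p)=\log\frac1{|T_p(\pi(0))|}\quad(p\in C),\qquad N(\pi,p)=0\quad(p\in\mathbb D\setminus C).$$

*Proof.* **Step 1 (omitted values).** If $p\in C$, then $T_p\circ\pi$ is zero-free, so $-\log|T_p\circ\pi|$ is harmonic and $h_r(\pi,p)$ equals its value at $0$ for every $r$.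

**Step 2 (values taken).** We push the zero-free factor down to $\mathbb D\setminus C$ and apply the maximum principle there. Let $p\in\mathbb D\setminus C$, let $T_p\circ\pi=Bg$ be the Riesz factorization, and put $u=\log\frac1{|g|}\ge0$, a harmonic function. Let $\gamma\in\mathrm{Aut}(\mathbb D)$ be a deck transformation of $\pi$. The zeros of $B$ are the points of $\pi^{-1}(p)$, all simple, and $\gamma$ permutes them. Hence $|B\circ\gamma|=\prod_k|T_{\gamma^{-1}(p_k)}|=|B|$. Since also $\pi\circ\gamma=\pi$, we get $|g\circ\gamma|=|g|$ off the zeros of $B$, and everywhere by continuity. So $u\circ\gamma=u$. The deck group acts transitively on each fiber and $\pi$ is locally biholomorphic, so $u=\tilde u\circ\pi$ with $\tilde u\ge0$ harmonic on $\mathbb D\setminus C$.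

From $|B|\le1$ we get $|g|\ge|T_p\circ\pi|$, that is,
$$0\le\tilde u\le\log\frac1{|T_p|}\quad\text{on }\mathbb D\setminus C.$$
Because $p\notin C$, the right side is bounded near each point of $C$. So $\tilde u$ is bounded there, the singularities are removable, and $\tilde u$ extends to a harmonic function on $\mathbb D$. Given $\eta>0$, the right side is less than $\eta$ on $|w|=\rho$ for all $\rho$ close to $1$, so $\tilde u\le\eta$ on $|w|\le\rho$ by the maximum principle. Hence $\tilde u\le0$. So $u=0$, $|g|=1$, and $N(\pi,p)=0$ by Lemma 1. $\square$

**First attempt: one puncture.** Let $S(z)=\exp\left(-\frac{1+z}{1-z}\right)$. The map $z\mapsto-\frac{1+z}{1-z}$ takes $\mathbb D$ conformally onto the left half-plane, and $\exp$ is a universal covering from the left half-plane onto $\mathbb D\setminus\{0\}$. So $S$ is a universal covering of $\mathbb D\setminus\{0\}$ and $S\in X$. By Lemma 2, $N(S,a)=0$ for every $a\neq0$. Thus $T_a\circ S$ is a Blaschke product, without critical points, and not an automorphism. But $N(S,0)=\log\frac1{|S(0)|}=1$: applying $T_{-a}$ to $T_a\circ S$ returns $S$, which has no zeros. So for $a\neq0$ the Blaschke product $T_a\circ S$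 is destructible. A single omitted value spoils it.

**Second attempt: hide the punctures.** Can we arrange that no value is omitted? Let $b$ be a finite Blaschke product of degree at least $2$, let $C$ be the set of its critical points in $\mathbb D$, and let $\pi$ be a universal covering of $\mathbb D\setminus C$. Then $G=b\circ\pi$ has $G'=(b'\circ\pi)\pi'\neq0$, because $\pi$ avoids the zeros of $b'$. By (2), $T_a\circ G=\kappa\prod_p(T_p\circ\pi)^{m_p}$, so by Lemma 2
$$N(G,a)=\sum_{p\in b^{-1}(a)}m_p\,N(\pi,p)=\sum_{c\in C,\ b(c)=a}m_c\log\frac1{|T_c(\pi(0))|}. \tag{4}$$
This is zero for every $a$ that is not a critical value. At a critical value it is strictly positive, even if $b(c)$ is also taken at points outside $C$. So no single composition of this kind is indestructible.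

Formula (4) contains some good news, however. If $\pi(0)=0$, the term at $c$ is $m_c\log\frac1{|c|}$, which is tiny when $c$ is close to $\partial\mathbb D$. If each $a$ has only one critical point above it, and that one is simple and close to the boundary, then *all* defects of $G$ are tiny. Can we let the defects tend to $0$ and pass to a limit? Not naively. We shall see that such functions $G_n$, with $\sup_aN(G_n,a)\to0$, converge to *any* prescribed $f\in X$, for instance to $z/2$, whose defect at $0$ is $\log2$. The defect can jump up in the limit.

The way out is to look at the direction of the jump. By (3) the defect is an infimum of the functions $h_r$, which will turn out to be continuous. So defects jump up in limits but do not jump down, and "small defect" is an *open* condition. If it is also *dense* in $X$, then Baire's theorem produces functions with zero defect. Two points need care. There are uncountably many $a$ to handle at once, and the critical values of the approximating $b$ have to be separated.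

## Small defect is an open condition

For $\varepsilon>0$ let
$$U_\varepsilon=\{f\in\mathcal B: N(f,a)<\varepsilon\text{ for all }a\in\mathbb D\}.$$
By Lemma 1, $\bigcap_{k\ge1}U_{1/k}$ is exactly the set of indestructible Blaschke products.

**Lemma 3.** $U_\varepsilon$ is open in $\mathcal B$.

*Proof.* **Step 1 (for fixed $r$, $h_r$ is continuous on $\mathcal B\times\mathbb D$).** This makes the infimum in (3) useful; the only issue is zeros on or near $|z|=r$, which we split off. Let $f_n\to f$ in $\mathcal B$ and $a_n\to a$ in $\mathbb D$. On a compact set the values of $f_n$ stay in a compact subset of $\mathbb D$, and $(a,w)\mapsto T_a(w)$ is uniformly continuous on compact subsets of $\mathbb D\times\mathbb D$. So $F_n=T_{a_n}\circ f_n\to F=T_a\circ f$ locally uniformly, and $F$ is nonconstant. Choose $R\in(r,1)$ with $F\ne0$ on $|z|=R$. By Hurwitz's theorem, for large $n$ the function $F_n$ has in $|z|<R$ the same number $m$ of zeros as $F$, and, suitably numbered, $z_{k,n}\to z_k$ for $k=1,\dots,m$. Write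
$$F_n=G_n\prod_{k=1}^m(z-z_{k,n}),\qquad F=G\prod_{k=1}^m(z-z_k).$$
Then $G_n\to G$ uniformly on $|z|=R$, hence on $|z|\le R$ by the maximum principle. As $G$ is zero-free on $|z|\le R$, $\log|G_n|\to\log|G|$ uniformly on $|z|=r$. For the linear factors we use
$$\frac1{2\pi}\int_0^{2\pi}\log|re^{i\theta}-w|\,d\theta=\max(\log r,\log|w|),$$
which is continuous in $w$. Adding up, $h_r(f_n,a_n)\to h_r(f,a)$.

**Step 2 (all $a$ at once).** We use compactness in $a$, and near $|a|=1$ the second part of (3). Let $f\in U_\varepsilon$ and suppose that no neighborhood of $f$ lies in $U_\varepsilon$. Then there are $f_n\to f$ in $\mathcal B$ and $a_n\in\mathbb D$ with $N(f_n,a_n)\ge\varepsilon$. By (3), $N(f_n,a_n)\le\log\frac1{|T_{a_n}(f_n(0))|}$, where $f_n(0)\to f(0)\in\mathbb D$. If $|a_n|\to1$ along a subsequence, then $|T_{a_n}(f_n(0))|\to1$ along it by (1), and the bound tends to $0$, a contradiction. So after passing to a subsequence $a_n\to a\in\mathbb D$. Since $N(f,a)<\varepsilon$, there is $r$ with $h_r(f,a)<\varepsilon$. By Step 1,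
$$N(f_n,a_n)\le h_r(f_n,a_n)\to h_r(f,a)<\varepsilon,$$
a contradiction. $\square$

**Lemma 4.** $X$ is a nonempty Baire space.

*Proof.* The purpose is to exhibit $X$ as an open subset of a compact metrizable space. The closed unit ball of $H^\infty$, with locally uniform convergence, is metrizable, and it is compact by Montel's theorem. Its subset $K=\{f:f'\text{ zero-free or }f'\equiv0\}$ is closed by Hurwitz's theorem, so $K$ is compact. The constants form a closed set. A nonconstant element of $K$ maps into $\mathbb D$ by the maximum principle, so $\mathcal L=K\setminus\{\text{constants}\}$, which is open in $K$. By the Schwarz–Pick lemma,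
$$\mathrm{Aut}(\mathbb D)=\{f\in\mathcal L:|f'(0)|=1-|f(0)|^2\},$$
which is closed in $\mathcal L$. So $X$ is open in $K$, and open subsets of compact metrizable spaces are Baire spaces. Finally $z/2\in X$. $\square$

## Finite Blaschke products with distinct critical values

**Definition (generic).** A finite Blaschke product $b$ of degree $d\ge2$ is generic if its $d-1$ critical values $b(c_1),\dots,b(c_{d-1})$, with the $c_i\in\mathbb D$ listed with multiplicity, are pairwise distinct. Then in particular all $c_i$ are simple.

*Examples.* Every product of degree $2$ is generic. The product $z^3$ is not: its critical point $0$ is double. If $q=T_{p_1}T_{p_2}$ with $p_1\neq p_2$, then $b=q^2$ has degree $4$ and $b'=2qq'$; it has the critical value $0$ at both $p_1$ and $p_2$, so it is not generic.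

**Why we need this.** The function $f(z)=\left(\frac z4+\frac12\right)^2$ lies in $X$, since $\left|\frac z4+\frac12\right|<\frac34$, $f'(z)=\frac12\left(\frac z4+\frac12\right)\ne0$, and $f$ is not an automorphism. Let $q_n$ be finite Blaschke products with $q_n\to\frac z4+\frac12$, and let $b_n=q_n^2\to f$. As $f'$ is zero-free, the critical points of $b_n$ move to $\partial\mathbb D$. Let $\pi_n$ be a universal covering of $\mathbb D$ minus these critical points, with $\pi_n(0)=0$. All zeros of $q_n$ are critical points of $b_n$, so $G_n=b_n\circ\pi_n$ is zero-free, and $N(G_n,0)=\log\frac1{|b_n(0)|}\to\log4$. Each term in (4) is small, but at $a=0$ there are too many of them. Separating the critical values cures this.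

**Lemma 5.** Every finite Blaschke product of degree $d\ge2$ is a locally uniform limit of generic ones of degree $d$.

*Proof.* **Step 1 (generic products exist in each degree $d\ge2$).** We use induction, multiplying by one factor whose zero is near the boundary, so that the new critical value is near $\partial\mathbb D$. For $d=2$ there is nothing to prove. Let $d\ge3$, let $b$ be generic of degree $d-1$ with critical points $c_1,\dots,c_{d-2}$, and put $b_s=b\,T_s$ with $0<s<1$.

As $s\to1$, $T_s\to-1$ and $b_s\to-b$ locally uniformly on $\mathbb D$. Apply Hurwitz's theorem to $b_s'\to-b'$. For $s$ near $1$, $b_s$ has one critical point near each (simple) $c_i$, with critical value tending to $-b(c_i)\in\mathbb D$. In any disc $|z|<\rho$ with $\max|c_i|<\rho<1$ there are no others, once $s$ is close enough to $1$. Since $b_s$ has $d-1$ critical points, exactly one remains; call it $e_s$. Then $|e_s|\to1$.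

We claim $|b_s(e_s)|=|b(e_s)||T_s(e_s)|\to1$. First, $|b(e_s)|\to1$, because $b$ is continuous on $\overline{\mathbb D}$ with modulus $1$ on $\partial\mathbb D$. If $|T_s(e_s)|\not\to1$, there are $s_n\to1$ with $\zeta_n=T_{s_n}(e_{s_n})\to\zeta^*\in\mathbb D$. Now
$$b_s\circ T_s^{-1}(\zeta)=b\left(\frac{\zeta+s}{1+s\zeta}\right)\zeta\ \longrightarrow\ b(1)\,\zeta$$
locally uniformly on $\mathbb D$, since $\frac{\zeta+s}{1+s\zeta}\to1$ locally uniformly and $b$ is continuous at $1$. So derivatives converge, and $0=(b_{s_n}\circ T_{s_n}^{-1})'(\zeta_n)\to b(1)\neq0$, a contradiction. This proves the claim.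

For $s$ near $1$ the first $d-2$ critical values are close to the distinct points $-b(c_i)\in\mathbb D$, and the last one is close to $\partial\mathbb D$. So all $d-1$ are distinct.

**Step 2 (density).** We show that non-genericity is the zero set of a real-analytic function that is not identically zero. Fix $\kappa$ with $|\kappa|=1$. For $\mathbf z=(z_1,\dots,z_d)\in\mathbb D^d$ let $b_{\mathbf z}=\kappa\prod_kT_{z_k}$, and let
$$\Delta(\mathbf z)=\prod_{i<j}(v_i-v_j)^2,$$
where $v_1,\dots,v_{d-1}$ are the critical values of $b_{\mathbf z}$ on $\mathbb D$, listed with multiplicity. Thus $b_{\mathbf z}$ is generic iff $\Delta(\mathbf z)\neq0$.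

Given $\mathbf z^0$, choose $\rho<1$ such that all critical points of $b_{\mathbf z^0}$ in $\mathbb D$ lie in $|\zeta|<\rho$. By Hurwitz, for $\mathbf z$ near $\mathbf z^0$ the function $b_{\mathbf z}'$ has $d-1$ zeros in $|\zeta|<\rho$ and none on $|\zeta|=\rho$, so these are all the critical points in $\mathbb D$. By the residue theorem,
$$\sum_iv_i^k=\frac1{2\pi i}\oint_{|\zeta|=\rho}b_{\mathbf z}(\zeta)^k\,\frac{b_{\mathbf z}''(\zeta)}{b_{\mathbf z}'(\zeta)}\,d\zeta,\qquad k\ge1.$$
The integrand is a rational expression in $\zeta$, $\mathbf z$ and $\bar{\mathbf z}$. If we replace $\bar{\mathbf z}$ by an independent complex variable, it is holomorphic in both near $(\mathbf z^0,\overline{\mathbf z^0})$, for all $\zeta$ on the compact circle. So the integral is real-analytic in $\mathbf z$ near $\mathbf z^0$. As a symmetric polynomial in the $v_i$, $\Delta$ is a polynomial in the power sums. Hence $\Delta$ is real-analytic on the connected set $\mathbb D^d$.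

By Step 1 there is a generic product of degree $d$. Multiplying it by a unimodular constant rotates its critical values and makes its leading constant equal to $\kappa$. So $\Delta\not\equiv0$. A real-analytic function on a connected open set that vanishes on a nonempty open subset vanishes identically, so $\{\Delta\ne0\}$ is dense in $\mathbb D^d$. Since $\mathbf z\mapsto b_{\mathbf z}$ is continuous for locally uniform convergence, the lemma follows. $\square$

## Density of small defect, and the proof of Theorem 1

**Proposition 6.** For every $\varepsilon>0$, $U_\varepsilon\cap X$ is dense in $X$.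

*Proof.* Let $f\in X$. We construct $G_n\in U_\varepsilon\cap X$ with $G_n\to f$.

**Step 1 (approximating $f$ by generic products whose critical points go to the boundary).** By Carathéodory's theorem (Garnett, Thm. I.2.1) there are finite Blaschke products $b_n$, possibly constant, with $b_n\to f$ locally uniformly. Limits of constants are constants. Limits of automorphisms $\kappa_nT_{a_n}$ are automorphisms (if $a_n\to a\in\mathbb D$ along a subsequence) or constants (if $|a_n|\to1$ along a subsequence). As $f$ is neither, $\deg b_n\ge2$ for large $n$. By Lemma 5 and metrizability we may replace each $b_n$ by a nearby generic one, so assume that $b_n$ is generic. Let $C_n\ne\emptyset$ be the finite set of critical points of $b_n$ in $\mathbb D$ and $r_n=\min_{c\in C_n}|c|$. Since $b_n'\to f'$ and $f'$ is zero-free, for each $\rho<1$ the function $b_n'$ has no zero in $|z|\le\rho$ for large $n$. So $r_n\to1$, and in particular $0\notin C_n$ for large $n$.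

**Step 2 (the coverings tend to the identity).** This ensures that composing with the covering does not spoil the approximation. Let $\pi_n:\mathbb D\to\mathbb D\setminus C_n$ be the universal covering with $\pi_n(0)=0$, $\pi_n'(0)>0$. The map $z\mapsto r_nz$ sends $\mathbb D$ into $\mathbb D\setminus C_n$, so it lifts: there is $\psi_n:\mathbb D\to\mathbb D$ holomorphic with $\psi_n(0)=0$ and $\pi_n(\psi_n(z))=r_nz$. Then $\pi_n'(0)\psi_n'(0)=r_n$. By the Schwarz lemma $|\psi_n'(0)|\le1$ and $\pi_n'(0)\le1$, so $r_n\le\pi_n'(0)\le1$. Every locally uniform subsequential limit of $(\pi_n)$ fixes $0$, is bounded by $1$, and has derivative $1$ at $0$, so it is the identity by the Schwarz lemma. By Montel's theorem $\pi_n\to\mathrm{id}$ locally uniformly.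

**Step 3 ($G_n=b_n\circ\pi_n$ lies in $X$ and tends to $f$).** For $|z|\le\rho<1$ we have $|\pi_n(z)|\le\rho$ by the Schwarz lemma, so
$$G_n-f=(b_n-f)\circ\pi_n+(f\circ\pi_n-f)\to0\quad\text{uniformly on }|z|\le\rho.$$
Next, $G_n'=(b_n'\circ\pi_n)\pi_n'$ is zero-free because $\pi_n$ omits $C_n$. So $G_n\in\mathcal L$. Since $\mathrm{Aut}(\mathbb D)$ is closed in $\mathcal L$ (proof of Lemma 4) and $f\notin\mathrm{Aut}(\mathbb D)$, $G_n\notin\mathrm{Aut}(\mathbb D)$ for large $n$. Thus $G_n\in X$ for large $n$.

**Step 4 (the defects are uniformly small).** We apply (4) with $\pi_n(0)=0$. As $b_n$ is generic, its critical points are simple (local degree $m_c=2$), and at most one of them lies over any given $a$. So for every $a\in\mathbb D$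
$$N(G_n,a)=\sum_{c\in C_n,\ b_n(c)=a}2\log\frac1{|c|}\ \le\ 2\log\frac1{r_n}.$$
The bound does not depend on $a$ and tends to $0$. Hence $G_n\in U_\varepsilon\cap X$ for large $n$. $\square$

**Proof of Theorem 1.** *Existence.* $X$ is a nonempty Baire space by Lemma 4. Each $U_{1/k}\cap X$ is open in $X$ by Lemma 3 and dense in $X$ by Proposition 6. So $X\cap\bigcap_kU_{1/k}$ is a dense $G_\delta$ in $X$, in particular nonempty. By Lemma 1 it is the set of indestructible Blaschke products in $X$.

*Non-maximality.* Let $f$ be one of them and suppose $f=T\circ B_{\mathcal C}$. Then $\mathcal C$ is the critical set of $f$, so $\mathcal C=\emptyset$. As $B_\emptyset$ has degree $1$, $f\in\mathrm{Aut}(\mathbb D)$, contradicting $f\in X$. $\blacksquare$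

## Hyperbolic distortion of functions without critical points

For Theorem 2 we want to compose $B_{\mathcal C}$ from the outside with an indestructible $f\in X$. This adds no critical points. Two things are missing: prescribing the distortion factor $t$, and knowing that indestructibility survives composition.

For $f\in\mathcal L$ put
$$\tau_f(w)=\frac{(1-|w|^2)|f'(w)|}{1-|f(w)|^2},$$
a positive continuous function with $\tau_f\le1$ by Schwarz–Pick. Automorphisms satisfy $|\sigma'(w)|/(1-|\sigma(w)|^2)=1/(1-|w|^2)$, so the chain rule gives
$$\tau_{T\circ f\circ\sigma}=\tau_f\circ\sigma\qquad(T,\sigma\in\mathrm{Aut}(\mathbb D)). \tag{5}$$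
For instance, $f(z)=sz$ with $0<s<1$ has $\tau_f(w)=s\frac{1-|w|^2}{1-s^2|w|^2}$, which takes all values in $(0,s]$. This is typical:

**Lemma 7.** If $f\in X$, then $\inf_{\mathbb D}\tau_f=0$. Hence $\tau_f$ takes every value in $(0,\tau_f(0)]$.

*Proof.* Suppose $\tau_f\ge\delta>0$ on $\mathbb D$. We show that $f$ has a global inverse, which forces $f$ to be an automorphism. By (5) we may replace $f$ by $T_{f(0)}\circ f$, which is again in $X$, and assume $f(0)=0$. Write $D_r=\{|w|<r\}$.

**Step 1 (the maximal inverse branch).** Let $\rho\in(0,1]$ be the supremum of all $r\le1$ for which there is a holomorphic $h:D_r\to\mathbb D$ with $h(0)=0$ and $f\circ h=\mathrm{id}$. Such $h$ exist for small $r$, since $f'(0)\ne0$. Near $0$ they coincide with the local inverse of $f$, so by the identity theorem they agree on common domains. They combine to one such $h$ on $D_\rho$.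

**Step 2 ($\rho=1$).** Suppose $\rho<1$; we extend $h$ past $|w|=\rho$. From $f'(h(w))h'(w)=1$ and $f(h(w))=w$,
$$\frac{|h'(w)|}{1-|h(w)|^2}=\frac1{\tau_f(h(w))\,(1-|w|^2)}\le\frac1{\delta(1-\rho^2)}=:L\qquad(w\in D_\rho).$$
So the $h$-image of the segment from $0$ to $w$ has length at most $L\rho$ in the metric $|dz|/(1-|z|^2)$. In this metric the distance from $0$ to $z$ is $\operatorname{artanh}|z|$, hence $|h|\le\tanh(L\rho)<1$. Moreover $|h'|\le L$, so $h$ is Lipschitz on the convex set $D_\rho$ and extends continuously to $\overline{D_\rho}$, with values in $\mathbb D$ and $f\circ h=\mathrm{id}$.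

Let $|w_0|=\rho$. Choose an open neighborhood $W\subset\mathbb D$ of $h(w_0)$ on which $f$ is injective, and then a disc $V\subset f(W)$ centered at $w_0$ with $h(V\cap\overline{D_\rho})\subset W$. Let $k=(f|_W)^{-1}$ on $V$. For $w\in V\cap D_\rho$ the points $h(w)$ and $k(w)$ lie in $W$ and have the same image $w$, so $h=k$ on $V\cap D_\rho$. Thus $k$ extends $h$ to $V$. If two such discs $V,V'$ meet, the segment between their centers contains a nonempty open subsegment in $V\cap V'$. The interior points of this segment lie in $D_\rho$, so $V\cap V'\cap D_\rho\neq\emptyset$. Since $V\cap V'$ is convex, the two extensions agree on it. Finitely many of these discs cover $|w|=\rho$, so $h$ extends holomorphically to some $D_{\rho'}$ with $\rho<\rho'\le1$, with values in $\mathbb D$ and $f\circ h=\mathrm{id}$. This contradicts the choice of $\rho$.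

**Step 3 (conclusion).** So there is a holomorphic $h:\mathbb D\to\mathbb D$ with $h(0)=0$ and $f\circ h=\mathrm{id}$. Then $f'(0)h'(0)=1$, and both factors have modulus at most $1$ by the Schwarz lemma. So $|f'(0)|=1$ and $f$ is a rotation, contradicting $f\in X$.

The second claim is the intermediate value theorem: $\tau_f$ is positive and continuous on the connected set $\mathbb D$, with infimum $0$. $\square$

## Composition of indestructible products, and the proof of Theorem 2

**Lemma 8.** If $f$ and $M$ are indestructible Blaschke products, so is $f\circ M$.

*Proof.* Let $a\in\mathbb D$; we show that $P=T_a\circ f\circ M$ is a Blaschke product, by comparing it with finite partial products. As $f$ is indestructible, $T_a\circ f$ is a Blaschke product. Let $(p_k)$ be its zeros, so $|T_a\circ f|=\prod_k|T_{p_k}|$. Put $P_n=\prod_{k\le n}T_{p_k}\circ M$ (if there are only finitely many $p_k$, stop at the last one). Then: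

* $|P_n|\to|P|$ pointwise, by substituting $M(z)$ into the product formula.
* Each $P_n$ is a Blaschke product, because each $T_{p_k}\circ M$ is one ($M$ is indestructible) and finite products of Blaschke products are Blaschke products.
* The zeros of $P_n$, with multiplicity, are among those of $P$, because $T_a\circ f$ is $\prod_{k\le n}T_{p_k}$ times a holomorphic function.

Let $P=B_Pg$ be the Riesz factorization. By the last two points $|B_P|\le|P_n|$, since $|B_P|$ is a product over more zeros. Let $n\to\infty$: $|B_P|\le|P|=|B_P||g|$. So $|g|\ge1$ off the zeros of $B_P$. Together with $|g|\le1$ this makes $g$ a unimodular constant. As $P$ is nonconstant, it is a Blaschke product. Since $a$ was arbitrary, $f\circ M$ is indestructible. $\square$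

**Proof of Theorem 2.** For $t=1$ take $g=B_{\mathcal C}$. Let $0<t<1$ and write $M=B_{\mathcal C}$.

**Step 1 (an outer function with distortion exactly $t$ at the right point).** Pick $s\in(t,1)$. The function $sz$ lies in $X$ and $\tau_{sz}(0)=s>t$. Since $\tau_f(0)$ depends continuously on $f$, the density in Theorem 1 gives an indestructible Blaschke product $f\in X$ with $\tau_f(0)>t$. By Lemma 7 there is $w_1\in\mathbb D$ with $\tau_f(w_1)=t$. Choose $\sigma\in\mathrm{Aut}(\mathbb D)$ with $\sigma(M(z_0))=w_1$ and put $f_1=f\circ\sigma$. Then $f_1\in X$. For each $T\in\mathrm{Aut}(\mathbb D)$ the function $T\circ f_1=(T\circ f)\circ\sigma$ is a Blaschke product precomposed with an automorphism, hence a Blaschke product. So $f_1$ is indestructible. By (5), $\tau_{f_1}(M(z_0))=\tau_f(w_1)=t$.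

**Step 2 (the function $g=f_1\circ M$ has the required properties).** By Lemma 8, $g$ is an indestructible Blaschke product. Since $g'=(f_1'\circ M)M'$ and $f_1'$ is zero-free, $g$ has critical set exactly $\mathcal C$, with multiplicities. Moreover
$$\frac{|g'(z_0)|}{1-|g(z_0)|^2}=\frac{(1-|M(z_0)|^2)\,|f_1'(M(z_0))|}{1-|f_1(M(z_0))|^2}\cdot\frac{|M'(z_0)|}{1-|M(z_0)|^2}=t\,\frac{|B_{\mathcal C}'(z_0)|}{1-|B_{\mathcal C}(z_0)|^2}.$$

**Step 3 (non-maximality and counting).** We use that $|g'|/(1-|g|^2)$ does not change when $g$ is replaced by $T\circ g$, $T\in\mathrm{Aut}(\mathbb D)$. If $g=T\circ B_{\mathcal C'}$ were maximal, then $\mathcal C'$ is the critical set of $g$, so $\mathcal C'=\mathcal C$, and invariance gives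
$$t\,\frac{|B_{\mathcal C}'(z_0)|}{1-|B_{\mathcal C}(z_0)|^2}=\frac{|B_{\mathcal C}'(z_0)|}{1-|B_{\mathcal C}(z_0)|^2}.$$
As $z_0\notin\mathcal C$, $B_{\mathcal C}'(z_0)\ne0$, so $t=1$, a contradiction.

For the final statement note that $\mathcal C$ is countable, being the zero sequence of some $f'\not\equiv0$, so a point $z_0\in\mathbb D\setminus\mathcal C$ exists. By the same invariance, different $t\in(0,1]$ give inequivalent $g$. A holomorphic function on $\mathbb D$ is determined by its sequence of Taylor coefficients, so there are at most continuum many, and there is exactly a continuum of classes. The maximal products with critical set $\mathcal C$ are exactly the class $\{T\circ B_{\mathcal C}:T\in\mathrm{Aut}(\mathbb D)\}$. $\blacksquare$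

## The range of $t$ and the degree of $g$

Two remarks, not used in the proofs.

**Remark 1.** The range $(0,1]$ in Theorem 2 is optimal when $z_0=0\notin\mathcal C$. Indeed, let $g:\mathbb D\to\mathbb D$ have critical set $\mathcal C$. Post-composition with an automorphism does not change $|g'(0)|/(1-|g(0)|^2)$, so we may assume $g(0)=0$ and $g'(0)>0$. Then $g\in\mathcal F_{\mathcal C}$ and $N=0$, so the quoted extremal property gives $0<g'(0)\le B_{\mathcal C}'(0)$, with equality iff $g=B_{\mathcal C}$.

**Remark 2.** Each $g=f_1\circ B_{\mathcal C}$ built above for $t<1$ is an infinite Blaschke product, even if $\mathcal C$ is finite and $B_{\mathcal C}$ therefore a finite one. A finite Blaschke product of degree $d$ has $d-1$ critical points, so a finite $f_1$ without critical points would be an automorphism. Hence $f_1$ has infinitely many zeros $p_k$, and they are distinct since $f_1'\ne0$. For each $k$ the Blaschke product $T_{p_k}\circ B_{\mathcal C}$ is nonconstant and so has a zero, that is, $B_{\mathcal C}$ takes the value $p_k$. So $g$ has infinitely many zeros.
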